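\title{Groups with a discrete set of indices of ergodic measure equivalence self-couplings}

\begin{abstract}
For every subgroup $S$ of the multiplicative group $\mathbb Q_{>0}$ we construct a countable group $\Gamma_S$ such that the set of indices of ergodic measure equivalence couplings of $\Gamma_S$ with itself is exactly $S$. In particular this set can be $\{2^n:n\in\mathbb Z\}$, which is discrete and different from $\{1\}$; this answers a question of Gaboriau. The group $\Gamma_S$ acts on a tree with infinite cyclic edge stabilizers and with vertex stabilizers that contain infinite normal Kazhdan subgroups. Almost every point of a self-coupling permutes the vertices of the tree, and the index is read off from the $\ell^2$ Betti numbers of vertex stabilizers.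
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ and $\Lambda$ be countable discrete groups. A \emph{measure equivalence coupling} (ME coupling, or coupling) of $\Gamma$ with $\Lambda$ is a standard Borel space $\Omega$ with a nonzero $\sigma$-finite measure $m$, together with commuting measure-preserving actions of $\Gamma$ and of $\Lambda$, each of which is free and admits a fundamental domain of finite measure. Thus there are Borel sets $X_\Gamma,X_\Lambda\subset\Omega$ with $0<m(X_\Gamma),m(X_\Lambda)<\infty$ such that the translates $\gamma X_\Gamma$ ($\gamma\in\Gamma$) partition $\Omega$ up to a null set, and so do the translates $\lambda X_\Lambda$ ($\lambda\in\Lambda$). Two groups are \emph{measure equivalent} (ME) if they admit a coupling. The \emph{index} of the coupling is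
\[
[\Gamma:\Lambda]_\Omega=\frac{m(X_\Lambda)}{m(X_\Gamma)} ;
\]
it does not depend on the choice of the fundamental domains (see Section~\ref{sec:domains}). The coupling is \emph{ergodic} if every $\Gamma\times\Lambda$-invariant Borel set is null or conull.

The index compares the sizes of the two groups. If $\Gamma$ is a subgroup of finite index in $\Lambda$, let $\Gamma$ act on $\Omega=\Lambda$ by left multiplication and $\Lambda$ by right multiplication, with counting measure. Then $X_\Lambda$ is a point, $X_\Gamma$ has $[\Lambda:\Gamma]$ points, and the index is $1/[\Lambda:\Gamma]$. A \emph{self-coupling} of $\Gamma$, that is, a coupling of $\Gamma$ with $\Gamma$, of index different from $1$ therefore says that $\Gamma$ looks, measurably, like a rescaled copy of itself. Let $I_{\mathrm{ME}}(\Gamma)\subset\mathbb R^*_+$ be the set of indices of all self-couplings of $\Gamma$, and let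
\[
E(\Gamma)\subset I_{\mathrm{ME}}(\Gamma)
\]
be the set of indices of the ergodic ones. The coupling $\Omega=\Gamma$ shows that $1\in E(\Gamma)$. The two simplest infinite examples lie at opposite extremes.

\begin{example}\label{ex:Z}
$E(\mathbb Z)=\mathbb R^*_+$. Let $t>0$, and let the two copies of $\mathbb Z$ act on $\mathbb R$, with Lebesgue measure, by $x\mapsto x+n$ and $x\mapsto x+tn$. The fundamental domains $[0,1)$ and $[0,t)$ give index $t$, and for irrational $t$ the coupling is ergodic because $\mathbb Z+t\mathbb Z$ is dense in $\mathbb R$. For $t=a/c$ in lowest terms, let the two copies act on $\mathbb Z$, with counting measure, by $x\mapsto x+cn$ and $x\mapsto x+an$; the joint action is transitive and the index is $a/c$.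
\end{example}

\begin{example}\label{ex:F2}
$E(F_2)=\{1\}$ for the free group $F_2$. The $\ell^2$ Betti numbers of coupled groups are proportional, with the index as ratio (Theorem~\ref{thm:gab} below), so $I_{\mathrm{ME}}(\Gamma)=\{1\}$ as soon as some $\beta_n(\Gamma)$ differs from $0$ and $\infty$; and $\beta_1(F_2)=1$.
\end{example}

It is known that $I_{\mathrm{ME}}(\Gamma)$ is an ME invariant and that it equals $\mathbb R^*_+$ when $\Gamma$ is the direct product of an infinite amenable group with any group. The set $I_{\mathrm{ME}}(\Gamma)$ is convex, because disjoint unions of couplings are allowed, and it is a subgroup of $\mathbb R_+^*$ (Lemma~\ref{lem:compose}), so $\{1\}$ and $\mathbb R^*_+$ are its only possible values. Ergodicity removes the disjoint unions, and with them the reason for convexity. Still, the index is a ratio of two real numbers, and the $\ell^2$ Betti numbers of $\Gamma$ either force it to be $1$ or do not constrain it at all. One might thus expect $E(\Gamma)$ to be large as soon as it is not $\{1\}$. The following question is posed in \cite{Gab05}.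

\begin{quote}
\emph{Are there countable groups $\Gamma$ such that $E(\Gamma)$ is discrete and different from $\{1\}$?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}
For every subgroup $S\le\mathbb Q_{>0}$ there is a countable group $\Gamma_S$ with $E(\Gamma_S)=S$. In particular, for every rational $c>1$ the discrete set $c^{\mathbb Z}$ is the set of indices of ergodic self-couplings of some countable group. For example, there is a countable group $\Gamma$ with $E(\Gamma)=\{2^n:n\in\mathbb Z\}$, a discrete closed subset of $\mathbb R^*_+$ different from $\{1\}$.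
\end{theorem}

The expectation that $E(\Gamma)$ is large is correct in one respect. The next statement is not used in the proof of the theorem.

\begin{proposition}\label{prop:unbounded}
Let $\Gamma$ be a countable group. If $E(\Gamma)\neq\{1\}$, then $E(\Gamma)$ is unbounded and has infimum $0$. In particular a discrete set $E(\Gamma)\ne\{1\}$ is infinite.
\end{proposition}

\subsection*{The idea of the proof}
The inclusion $S\subset E(\Gamma_S)$ is algebraic: $\Gamma=\Gamma_S$ is a subgroup of a countable group $H$, and suitable double cosets $\Gamma h\Gamma\subset H$ are ergodic self-couplings with the prescribed indices. The work is to exclude all other indices. The Betti numbers of $\Gamma$ cannot do this, so we use those of subgroups that every self-coupling has to respect. These subgroups are the vertex stabilizers $\Gamma_v$ for the action of $\Gamma$ on a Bass--Serre tree $T$ of $H$. Each vertex $v$ has a \emph{type}, which is its $H$-orbit, and a \emph{height} $\operatorname{ht}(v)\in S$, and $\Gamma_v$ has a finite nonzero $\ell^2$ Betti number inversely proportional to $\operatorname{ht}(v)$. The upper bound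 has three steps.
\begin{enumerate}
\item A point of $\Gamma h\Gamma$ is an element of $H$ and permutes the vertices of $T$. Almost every point $\omega$ of an arbitrary self-coupling still defines a permutation $\sigma_\omega$ of the vertices, because vertex stabilizers contain infinite Kazhdan groups and edge stabilizers are amenable (Section~\ref{sec:perm}).
\item The permutation $\sigma_\omega$ preserves types and multiplies all heights by one number $\kappa(\omega)\in S$, which is constant by ergodicity.
\item The set of those $\omega$ with $\sigma_\omega(w)=v$ is a coupling of $\Gamma_v$ with $\Gamma_w$ with the same index as $\Omega$, and the Betti numbers of $\Gamma_v$ and $\Gamma_w$ show that this index is $\kappa$. Steps 2 and 3 occupy Section~\ref{sec:upper}.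
\end{enumerate}
Section~\ref{sec:prelim} collects the general facts on couplings and proves Proposition~\ref{prop:unbounded}. Section~\ref{sec:constr} constructs $\Gamma_S$ and ends with the three steps carried out by hand for one coupling of index $2$ (Example~\ref{ex:two}).

\section{Couplings, $\ell^2$ Betti numbers and a Kazhdan lattice}\label{sec:prelim}

\subsection{Conventions and fundamental domains}\label{sec:domains}
In a self-coupling of $\Gamma$ we write the first action on the left and the second on the right, so that $(\gamma,\lambda)\in\Gamma\times\Gamma$ sends $\omega$ to $\gamma\omega\lambda^{-1}$. The fundamental domains are denoted $X_\ell$ and $X_r$, so $\Omega=\bigsqcup_\gamma\gamma X_\ell=\bigsqcup_\lambda X_r\lambda$, and the index is $m(X_r)/m(X_\ell)$. All groups and all vertex sets in this paper are countable. Hence countably many identities that hold almost everywhere hold everywhere after one invariant null set is discarded, and we do this tacitly.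

Let a countable group $\Delta$ act freely on $(\Omega,m)$, preserving $m$, with fundamental domain $Y$. We use three elementary facts.
\begin{itemize}
\item[(D1)] If $Y'$ is another fundamental domain, put $Y_\delta=Y\cap\delta^{-1}Y'$. Then $Y=\bigsqcup_\delta Y_\delta$ and $Y'=\bigsqcup_\delta\delta Y_\delta$. Hence $\int_Y\psi\,dm=\int_{Y'}\psi\,dm$ for every $\Delta$-invariant measurable $\psi\ge0$; for $\psi=1$ this gives $m(Y)=m(Y')$.
\item[(D2)] If $\gamma$ is a measure-preserving automorphism commuting with $\Delta$, then $\gamma Y$ is a fundamental domain for $\Delta$.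
\item[(D3)] If $\Delta_0\le\Delta=\bigsqcup_i\Delta_0c_i$, then $\bigsqcup_ic_iY$ is a fundamental domain for $\Delta_0$, and its intersection with a $\Delta_0$-invariant Borel set $\Omega'$ is a fundamental domain for $\Delta_0$ on $\Omega'$.
\end{itemize}
The domain in (D3) usually has infinite measure. The next lemma gives the condition under which it does not; it is the tool that produces couplings of subgroups.

\begin{lemma}\label{lem:restrict}
Let $\Omega$ be a self-coupling of $\Gamma$, let $\Delta\le\Gamma$, and let $\Omega'\subset\Omega$ be a Borel set invariant under the right action of $\Delta$. Assume that $\omega,\omega\lambda\in\Omega'$ with $\lambda\in\Gamma$ implies $\lambda\in\Delta$. Then the right action of $\Delta$ on $\Omega'$ has a fundamental domain of measure $m(X_r\cap\Omega'\Gamma)\le m(X_r)$. The same holds with left and right exchanged.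
\end{lemma}

\begin{proof}
Write $\Gamma=\bigsqcup_ic_i\Delta$. By (D3), $\Omega'\cap\bigsqcup_iX_rc_i$ is a fundamental domain, of measure $\sum_im(X_r\cap\Omega'c_i^{-1})$. The sets $\Omega'c_i^{-1}$ are pairwise disjoint: if $xc_i^{-1}=yc_j^{-1}$ with $x,y\in\Omega'$, then $y=xc_i^{-1}c_j$, so $c_i^{-1}c_j\in\Delta$ and $i=j$. Their union is $\bigcup_i\Omega'\Delta c_i^{-1}=\Omega'\Gamma$.
\end{proof}

\subsection{Decomposing and composing couplings}

\begin{lemma}\label{lem:decomp}
Let $(\Omega,m)$ be a coupling of $\Gamma$ with $\Lambda$. Then $m=\int m_z\,d\nu(z)$, where $\nu$ is a finite measure and, for $\nu$-almost every $z$, the space $(\Omega,m_z)$ is an ergodic coupling of $\Gamma$ with $\Lambda$ with fundamental domains $X_\Gamma$, $X_\Lambda$ and $m_z(X_\Lambda)=1$.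
\end{lemma}

\begin{proof}
Put $X=X_\Lambda$. Restriction to $X$ is a bijection from the $\Lambda$-invariant measures on $\Omega$ that are finite on $X$ to the finite measures on $X$; the inverse is $\mu\mapsto\sum_\lambda\lambda_*\mu$. The map $A\mapsto A\cap X$ identifies $\Lambda$-invariant Borel subsets of $\Omega$ with Borel subsets of $X$, and $\Gamma$ acts on $X\cong\Omega/\Lambda$; denote this action by a dot. Let $m'$ be $\Lambda$-invariant with restriction $\mu'$. For $\gamma\in\Gamma$ and $A$ a $\Lambda$-invariant set, (D1) gives
\[
\gamma_*m'(A\cap X)=m'(\gamma^{-1}A\cap\gamma^{-1}X)=m'(\gamma^{-1}A\cap X)=\mu'(\gamma^{-1}\cdot(A\cap X)).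
\]
So $m'$ is $\Gamma$-invariant if and only if $\mu'$ is, and then $m'$ is $\Gamma\times\Lambda$-ergodic if and only if $\mu'$ is $\Gamma$-ergodic. The ergodic decomposition theorem for the action of $\Gamma$ on the finite measure space $(X,m|_X)$ gives $m|_X=\int\mu_z\,d\nu(z)$ with $\nu$ finite and each $\mu_z$ an ergodic invariant probability measure. Let $m_z$ be the extension of $\mu_z$. Since $\int m_z(X_\Gamma)\,d\nu=m(X_\Gamma)<\infty$, we have $m_z(X_\Gamma)<\infty$ for almost every $z$, and $m_z(X_\Gamma)>0$ because $m_z$ is nonzero and $\Gamma$-invariant.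
\end{proof}

\begin{lemma}\label{lem:compose}
The set $I_{\mathrm{ME}}(\Gamma)$ is a convex subgroup of $\mathbb R^*_+$, and $E(\Gamma)=E(\Gamma)^{-1}$.
\end{lemma}

\begin{proof}
Exchanging the two actions inverts the index and preserves ergodicity. Let $(\Omega,m)$ and $(\Omega',m')$ be self-couplings of indices $\iota$ and $\iota'$. For convexity, rescale so that $m(X_\ell)=m'(X'_\ell)=1$; then $\Omega\sqcup\Omega'$ with the measure $\alpha m+(1-\alpha)m'$, $0<\alpha<1$, has index $\alpha\iota+(1-\alpha)\iota'$. For products, let a middle copy of $\Gamma$ act on $\Omega\times\Omega'$ by $\delta(\omega,\omega')=(\omega\delta^{-1},\delta\omega')$. It has the fundamental domains $\Omega\times X'_\ell$ and $X_r\times\Omega'$, which by (D1) induce the same measure on the quotient $\Omega''$. The outer actions $\gamma(\omega,\omega')\lambda^{-1}=(\gamma\omega,\omega'\lambda^{-1})$ descend to $\Omega''$. In the model $\Omega''=\Omega\times X'_\ell$ the left action is free with fundamental domain $X_\ell\times X_\ell'$, and in the model $\Omega''=X_r\times\Omega'$ the right action is free with fundamental domain $X_r\times X'_r$.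 So $\Omega''$ is a self-coupling of index $\iota\iota'$.
\end{proof}

The composition $\Omega''$ of ergodic couplings need not be ergodic. If $\Omega=\mathbb R$ is the coupling of Example~\ref{ex:Z} with $t$ irrational and $\Omega'$ is obtained from it by exchanging the two actions, and signs are chosen so that the middle copy acts by $(x,y)\mapsto(x+tn,y+tn)$, then $e^{2\pi i(x-y)}$ is invariant under all three copies of $\mathbb Z$. So the lemma does not show that $E(\Gamma)$ is a group, and the next proof passes to ergodic components.

\begin{proof}[Proof of Proposition~\ref{prop:unbounded}]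
Let $\Omega$ be a self-coupling of index $\iota$, decomposed as in Lemma~\ref{lem:decomp} with $m_z(X_r)=1$. The component $m_z$ has index $\iota_z=1/m_z(X_\ell)$. Since $m(X_r)$ is the total mass of $\nu$ and $m(X_\ell)=\int m_z(X_\ell)\,d\nu$, the number $\iota^{-1}$ is the $\nu$-average of the numbers $\iota_z^{-1}$. Hence $\iota_z\ge\iota$ on a set of positive measure, and $E(\Gamma)$ meets $[\iota,\infty)$. Now let $E(\Gamma)\ne\{1\}$. By Lemma~\ref{lem:compose} there is $t>1$ in $E(\Gamma)$, and $t^n\in I_{\mathrm{ME}}(\Gamma)$ for all $n\ge1$. So $E(\Gamma)$ meets every interval $[t^n,\infty)$ and, being stable under inversion, every interval $(0,t^{-n}]$.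
\end{proof}

\subsection{Double cosets}
The self-couplings that give the lower bound in Theorem~\ref{thm:main} are the following.

\begin{lemma}\label{lem:double}
Let $\Gamma$ be an infinite subgroup of a countable group $H$, and let $h\in H$ be such that $a=[\Gamma:\Gamma\cap h\Gamma h^{-1}]$ and $c=[\Gamma:\Gamma\cap h^{-1}\Gamma h]$ are finite. Then $\Gamma h\Gamma$, with counting measure and left and right multiplication, is an ergodic self-coupling of $\Gamma$ of index $a/c$. There is also a non-atomic ergodic self-coupling of index $a/c$.
\end{lemma}

\begin{proof}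
Both actions are free and the joint action is transitive, hence ergodic. The group $\Gamma$ permutes the left orbits $\Gamma h\lambda$ transitively by right multiplication, and the stabilizer of $\Gamma h$ is $\Gamma\cap h^{-1}\Gamma h$; so $X_\ell$ has $c$ points. In the same way the right orbits $\gamma h\Gamma$ are permuted transitively with stabilizer $\Gamma\cap h\Gamma h^{-1}$, so $X_r$ has $a$ points. For the last claim let $\Gamma\times\Gamma$ act diagonally on $\Gamma h\Gamma\times Y$, where $Y=[0,1]^{\Gamma\times\Gamma}$ carries the product of Lebesgue measures and the Bernoulli shift. The fundamental domains $X_\ell\times Y$ and $X_r\times Y$ give the same index. An invariant set is determined by its slice over $h$, which is invariant under the stabilizer $\{(\gamma,h^{-1}\gamma h):\gamma\in\Gamma\cap h\Gamma h^{-1}\}$ of $h$. This group is infinite, and infinite subgroups act ergodically on a Bernoulli space, so the slice is null or conull.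
\end{proof}

\subsection{$\ell^2$ Betti numbers}
Every countable group $G$ has $\ell^2$ Betti numbers $\beta_n(G)\in[0,\infty]$, $n\ge0$. We use them only through the following properties, for which we refer to Cheeger--Gromov and to \cite{Luck}, and through Theorem~\ref{thm:gab}.
\begin{itemize}
\item[(B1)] $\beta_n(G')=[G:G']\,\beta_n(G)$ if $G'\le G$ has finite index.
\item[(B2)] $\beta_n(G\times G')=\sum_{i+j=n}\beta_i(G)\beta_j(G')$.
\item[(B3)] All $\beta_n$ vanish for infinite amenable groups, and $\beta_0=0$ for infinite groups.
\item[(B4)] If $G,G'$ are infinite, then $\beta_1(G*G')=1+\beta_1(G)+\beta_1(G')$ and $\beta_n(G*G')=\beta_n(G)+\beta_n(G')$ for $n\ge2$.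
\end{itemize}

\begin{theorem}[Gaboriau \cite{Gab02}]\label{thm:gab}
If $\Omega$ is a coupling of $\Gamma$ with $\Lambda$, then $\beta_n(\Gamma)\,m(X_\Lambda)=\beta_n(\Lambda)\,m(X_\Gamma)$ for all $n$. In particular the vanishing of $\beta_n$ is an ME invariant.
\end{theorem}

For the coupling $\Omega=\Lambda\ge\Gamma$ of the introduction the formula is (B1). We shall apply the theorem to couplings that are not known to be ergodic; the ergodic case implies the general one, by integrating $\beta_n(\Gamma)\,m_z(X_\Lambda)=\beta_n(\Lambda)\,m_z(X_\Gamma)$ over $z$ in Lemma~\ref{lem:decomp}.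

\subsection{Property (T), amenability and the lattice $K$}\label{sec:K}
A countable group $P$ has \emph{property (T)}, or is \emph{Kazhdan}, if there are a finite set $Q\subset P$ and $\epsilon>0$ such that every unitary representation of $P$ containing a vector $\eta\neq0$ with $\|\gamma\eta-\eta\|<\epsilon\|\eta\|$ for all $\gamma\in Q$ contains a nonzero invariant vector. A countable group $C$ is \emph{amenable} if $\ell^\infty(C)$ carries a left-invariant mean, that is, a positive unital functional invariant under left translations; equivalently, if there are finite nonempty sets $F_n\subset C$ with $|\delta F_n\triangle F_n|/|F_n|\to0$ for every $\delta\in C$ (F{\o}lner sets). Abelian groups, subgroups of amenable groups and groups with an amenable subgroup of finite index are amenable. Infinite Kazhdan groups are not amenable.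

We need one infinite Kazhdan group with a finite nonzero $\ell^2$ Betti number and some control on conjugacy. Fix a torsion-free cocompact lattice $K$ in $Sp(2,1)$; it exists by Borel and Selberg.
\begin{itemize}
\item[(K1)] $K$ has property (T) (Kostant), and so do its powers $K^n$, $n\ge1$. They are infinite, hence non-amenable.
\item[(K2)] The quotient by $K$ of the quaternionic hyperbolic plane is a closed aspherical $8$-manifold. Its Euler characteristic $\chi(K)$ is nonzero by Hirzebruch proportionality, since the compact dual $\mathbb HP^2$ has Euler characteristic $3$. By Atiyah, $\sum_j(-1)^j\beta_j(K)=\chi(K)$, with all $\beta_j(K)$ finite. Let $d$ be the largest degree with $\beta_d(K)\ne0$ and put $b=\beta_d(K)\in(0,\infty)$. Then $d\geq1$, since $\beta_0(K)=0$.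
\item[(K3)] Every $x\ne1$ in $K$ acts on the quaternionic hyperbolic plane as a hyperbolic isometry. Its translation length $|x|>0$ is invariant under conjugation and satisfies $|x^n|=|n|\,|x|$. Fix once and for all $k\ne1$ in $K$. Then $k$ has infinite order, and if $k^a$ and $k^{a'}$ are conjugate in $K$, then $|a|=|a'|$.
\end{itemize}

\section{The groups $\Gamma_S$}\label{sec:constr}

Fix a subgroup $S\le\mathbb Q_{>0}$ and a generating family $(g_j)_{j\in J}$ of $S$ with $\emptyset\ne J\subset\{1,2,\dots\}$. The reader interested in $\{2^n:n\in\mathbb Z\}$ may take $J=\{1\}$ and $g_1=2$ throughout.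

\subsection{A group that produces the indices}
We want a subgroup $D$ of some group and, for each $s=a/c\in S$, an element $h$ as in Lemma~\ref{lem:double} with these values of $a$ and $c$. Consider the additive groups
\[
R=\bigoplus_p\mathbb F_p[t_p,t_p^{-1}],\qquad D=\bigoplus_p\mathbb F_p[t_p],\qquad B=\bigoplus_pt_p^{-1}\mathbb F_p[t_p^{-1}],
\]
with sums over all primes, so that $R=D\oplus B$. Let $s\in\mathbb Q_{>0}$ act on $R$ by multiplying the $p$-th summand by $t_p^{\operatorname{ord}_p(s)}$, where $\operatorname{ord}_p$ is the $p$-adic valuation. We write this action as $y\mapsto s\cdot y$; it is not the multiplication of $y$ by a number. Since $t_p^n\mathbb F_p[t_p]$ has index $p^n$ in $\mathbb F_p[t_p]$ for $n\ge0$ and contains it for $n\leq0$, we get, for $s=a/c$ in lowest terms,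
\begin{equation}\label{eq:indices}
[D:D\cap s\cdot D]=a,\qquad[D:D\cap s^{-1}\cdot D]=c,\qquad[s^{-1}\cdot D:D\cap s^{-1}\cdot D]=a .
\end{equation}
The third equality is the first one translated by $s^{-1}$. In $R\rtimes S$, with product $(y,s)(y',s')=(y+s\cdot y',ss')$, conjugation by $(y,s)$ acts on the abelian normal subgroup $R$ as $s$, so
\begin{equation}\label{eq:conj}
(y,s)D(y,s)^{-1}=s\cdot D,\qquad(y,s)^{-1}D(y,s)=s^{-1}\cdot D .
\end{equation}

\begin{lemma}\label{lem:lower}
Let $\pi:H\to R\rtimes S$ be a surjective homomorphism from a countable group and let $\Gamma=\pi^{-1}(D)$. Then $S\subset E(\Gamma)$.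
\end{lemma}

\begin{proof}
Let $s=a/c\in S$ in lowest terms and choose $h\in H$ with $\pi(h)=(0,s)$. By \eqref{eq:conj}, $\Gamma\cap h\Gamma h^{-1}=\pi^{-1}(D\cap s\cdot D)$ and $\Gamma\cap h^{-1}\Gamma h=\pi^{-1}(D\cap s^{-1}\cdot D)$. As $\pi(\Gamma)=D$, these subgroups have indices $a$ and $c$ in $\Gamma$ by \eqref{eq:indices}. Lemma~\ref{lem:double} gives $s\in E(\Gamma)$.
\end{proof}

It remains to choose $H$ and $\pi$ so that no other index occurs. For $H=R\rtimes S$ the group $\Gamma=D$ is infinite abelian, all its $\ell^2$ Betti numbers vanish, and there is nothing to bound the index with.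

\subsection{A group whose subgroups record $s$}
The vertex groups of $H$ will map onto $R$, and the vertex stabilizers in $\Gamma$ will be the preimages of the conjugates $s^{-1}\cdot D$ of $D$. We need a group $N$ mapping onto $R$ such that these preimages have a finite nonzero Betti number. Let $L=D*\mathbb Z$, with the epimorphism $l\mapsto\bar l$ onto $D$ that kills $\mathbb Z$, and put
\[
N=L\times B,\qquad\rho:N\to R,\quad\rho(l,y)=\bar l+y,\qquad N_s=\rho^{-1}(s^{-1}\cdot D)\quad(s\in S).
\]
The map $\rho$ is a surjective homomorphism, because $R=D\oplus B$ is abelian.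

\begin{lemma}\label{lem:Ns}
For $s\in S$ we have $\beta_1(N_s)=s^{-1}$ and $\beta_n(N_s)=0$ for $n\ne1$.
\end{lemma}

\begin{proof}
Since $D\cap B=0$, we have $N_1=L$. By (B3) and (B4), $\beta_1(L)=1$ and the other $\beta_n(L)$ vanish. Let $s=a/c$ in lowest terms. As $\rho$ is onto, \eqref{eq:indices} shows that $N_1\cap N_s=\rho^{-1}(D\cap s^{-1}\cdot D)$ has index $c$ in $N_1$ and index $a$ in $N_s$. By (B1), $a\,\beta_n(N_s)=c\,\beta_n(L)$.
\end{proof}

The more obvious candidate $R*\mathbb Z$ fails. There the preimage of $D$ is the free product $G$ of $D$ with the free group on the conjugates of the generator of $\mathbb Z$ by the elements of $B$; so $G\cong G*\mathbb Z$, and (B4) forces $\beta_1(G)=\infty$. Making $B$ a direct factor avoids this.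

\subsection{The graph of groups}
Let $\mathcal G$ be the oriented graph with vertex set $I=\{o\}\cup\{(j,1),(j,2):j\in J\}$ and, for each $j\in J$, three edges forming a triangle through $o$. Each edge $\varepsilon$ carries an integer \emph{label} $q(i,\varepsilon)\ge1$ at each of its endpoints $i$, and a \emph{multiplier} $s_\varepsilon\in S$:
\[
\begin{array}{c|cc|cc|c}
\varepsilon&\text{origin}&\text{label}&\text{terminus}&\text{label}&s_\varepsilon\\ \hline
\varepsilon_{j,0}&o&2j-1&(j,1)&1&1\\
\varepsilon_{j,1}&(j,1)&2&(j,2)&1&1\\
\varepsilon_{j,2}&(j,2)&2&o&2j&g_j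
\end{array}
\]
Put $n_o=2$, $n_{(j,1)}=2j+1$, $n_{(j,2)}=2j+2$. Three features of these data will be used.
\begin{itemize}
\item[(G1)] $\mathcal G$ has no loops, and two vertices are joined by at most one edge.
\item[(G2)] The exponents $n_i$ are pairwise distinct and at least $2$.
\item[(G3)] At each vertex of $\mathcal G$, different incident edges have different labels.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node[draw,rounded corners] (o) at (0,0) {$o:\ K^2\times N$};
\node[draw,rounded corners] (a) at (3.2,3) {$(1,1):\ K^3\times N$};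
\node[draw,rounded corners] (b) at (6.4,0) {$(1,2):\ K^4\times N$};
\draw[->,thick] (o) -- node[pos=0.12,left=2pt] {$1$} node[pos=0.5,left=2pt] {$s_\varepsilon=1$} node[pos=0.88,left=2pt] {$1$} (a);
\draw[->,thick] (a) -- node[pos=0.12,right=2pt] {$2$} node[pos=0.5,right=2pt] {$s_\varepsilon=1$} node[pos=0.88,right=2pt] {$1$} (b);
\draw[->,thick] (b) -- node[pos=0.1,below] {$2$} node[pos=0.5,below] {$s_\varepsilon=2$} node[pos=0.9,below] {$2$} (o);
\end{tikzpicture}
\caption{The graph of groups for $S=\langle2\rangle$. All edge groups are $\mathbb Z$. A label $q$ at an end of an edge means that the generator of the edge group is sent to $(k,k^q,1,\dots,1)$ in the power of $K$ at that vertex. In the Bass--Serre tree the height is multiplied by $s_\varepsilon$ along an edge lying over $\varepsilon$.}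
\label{fig:triangle}
\end{figure}

The vertex group at $i$ is $M_i=W_i\times N$ with $W_i=K^{n_i}$. For $q\geq1$ let $u^i_q=(k,k^q,1,\dots,1)\in W_i$, an element of infinite order. All edge groups are $\mathbb Z$, and the generator of the edge group of $\varepsilon$ is sent to $u^i_{q(i,\varepsilon)}$ at the endpoint $i$; Figure~\ref{fig:triangle} shows the case $S=\langle 2\rangle$. The edges $\varepsilon_{j,0}$, $\varepsilon_{j,1}$ form a maximal tree of $\mathcal G$. The fundamental group $H$ of this graph of groups is generated by the free product of the $M_i$ and letters $\tau_\varepsilon$, one for each edge, with the relations $\tau_{\varepsilon_{j,0}}=\tau_{\varepsilon_{j,1}}=1$ and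
\[
u^i_{q(i,\varepsilon)}=\tau_\varepsilon\,u^{i'}_{q(i',\varepsilon)}\,\tau_\varepsilon^{-1}\qquad\text{for each edge }\varepsilon\text{ from }i\text{ to }i'.
\]
We recall the structure theorem of Bass--Serre theory. The maps $M_i\to H$ are injective. For $\varepsilon$ from $i$ to $i'$ put $C_\varepsilon=\langle u^i_{q(i,\varepsilon)}\rangle\subset M_i\cap\tau_\varepsilon M_{i'}\tau_\varepsilon^{-1}$. The oriented graph $T$ with vertex set $V=\bigsqcup_iH/M_i$ and edge set $\bigsqcup_\varepsilon H/C_\varepsilon$, in which $hC_\varepsilon$ goes from $hM_i$ to $h\tau_\varepsilon M_{i'}$, is a tree, and $H$ acts on it by left multiplication, preserving the orientation. We say that $hC_\varepsilon$ \emph{lies over} $\varepsilon$. An edge over $\varepsilon$ incident to $hM_l$ is $hxC_\varepsilon$ if $l$ is the origin of $\varepsilon$, and $hx\tau_\varepsilon^{-1}C_\varepsilon$ if $l$ is the terminus, for some $x\in M_l$. In both cases its stabilizer in $H$ is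
\begin{equation}\label{eq:edgestab}
hx\,\langle u^l_{q(l,\varepsilon)}\rangle\,x^{-1}h^{-1}.
\end{equation}

Define $\pi:H\to R\rtimes S$ by $\pi(W_i)=1$, by $\pi=\rho$ on the factor $N$ of each $M_i$, and by $\pi(\tau_\varepsilon)=(0,s_\varepsilon)$. The relations are respected, since all $u^i_q$ are sent to $1$ and the edges of the maximal tree have multiplier $1$. We have $\pi(M_i)=R$ for all $i$, and the $g_j$ generate $S$, so $\pi$ is onto. Put
\[
\Gamma=\Gamma_S=\pi^{-1}(D)\supset\ker\pi .
\]
By Lemma~\ref{lem:lower}, $S\subset E(\Gamma_S)$.

For a vertex $v=hM_i$ let $\operatorname{type}(v)=i$, let $\operatorname{ht}(v)\in S$ be the $S$-coordinate of $\pi(h)$, and let $K_v=hW_ih^{-1}$. These do not depend on $h$, since $\pi(M_i)=R$ and $W_i$ is normal in $M_i$. An element of $H$ whose image has $S$-coordinate $s$ preserves types and multiplies heights by $s$. So types and heights are $\Gamma$-invariant, and for each type every height in $S$ occurs. Along an edge over $\varepsilon$, from origin to terminus, the height is multiplied by $s_\varepsilon$. Finally $K_v\subset\ker\pi$ is a normal subgroup of the stabilizer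 $\Gamma_v$ of $v$ in $\Gamma$, and $K_{\gamma v}=\gamma K_v\gamma^{-1}$ for $\gamma\in\Gamma$.

\begin{proposition}\label{prop:tree}
The action of $\Gamma$ on $T$ has the following properties.
\begin{itemize}
\item[(a)] $\Gamma$ is transitive on the vertices of given type and given height.
\item[(b)] If $v$ has type $i$, then the largest $n$ with $\beta_n(\Gamma_v)\neq0$ is $n_id+1$, and $\beta_{n_id+1}(\Gamma_v)=b^{n_i}\operatorname{ht}(v)^{-1}\in(0,\infty)$. Stabilizers of vertices of different types are not ME.
\item[(c)] For $v\ne w$ the group $\Gamma_v\cap\Gamma_w$ is trivial or infinite cyclic, and it is infinite if $v$ and $w$ are adjacent.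
\item[(d)] Let $v,w$ have different types $i,i'$ and $\Gamma_v\cap\Gamma_w\ne1$. Then $i$ and $i'$ are joined by an edge $\varepsilon$ of $\mathcal G$, and $\operatorname{ht}(w)/\operatorname{ht}(v)$ equals $s_\varepsilon$ if $\varepsilon$ goes from $i$ to $i'$ and $s_\varepsilon^{-1}$ otherwise. By (G1) this ratio depends only on the pair $(i,i')$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $hM_i$ and $h'M_i$ have height $s$, with $\pi(h)=(y,s)$ and $\pi(h')=(y',s)$. Since $\pi(M_i)=R$, there is $x\in M_i$ with $\pi(x)=(s^{-1}\cdot(y'-y),1)$. Then $\pi(hx)=\pi(h')$, so $h'(hx)^{-1}\in\ker\pi\subset\Gamma$, and this element maps $hM_i$ to $h'M_i$.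

(b) Let $v=hM_i$ have height $s$. By \eqref{eq:conj},
\[
h^{-1}\Gamma_vh=M_i\cap h^{-1}\Gamma h=M_i\cap\pi^{-1}(s^{-1}\cdot D)=W_i\times N_s .
\]
All Betti numbers of $K$ and $N_s$ are finite. By (B2), in a product of such groups the top degrees of non-vanishing add up and the corresponding Betti numbers multiply. Now (K2) and Lemma~\ref{lem:Ns} give the first claim. Since $d\ge1$, (G2) makes the degrees $n_id+1$ pairwise distinct, and Theorem~\ref{thm:gab} gives the second claim.

(c) By \eqref{eq:edgestab}, edge stabilizers in $H$ are infinite cyclic and contained in the normal subgroup $\ker\pi\subset\Gamma$; so they are also the edge stabilizers in $\Gamma$. The group $\Gamma_v\cap\Gamma_w$ fixes the geodesic $[v,w]$ pointwise, so it lies in an edge stabilizer, and for adjacent $v,w$ it equals one.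

(d) Consider two consecutive edges of $[v,w]$, lying over $\varepsilon$ and $\varepsilon'$ and meeting at a vertex $hM_l$. Put $q=q(l,\varepsilon)$ and $q'=q(l,\varepsilon')$. A nontrivial element of $\Gamma_v\cap\Gamma_w$ fixes both edges, so by \eqref{eq:edgestab} some powers $(u^l_q)^a$ and $(u^l_{q'})^{a'}$ with $a,a'\ne0$ are conjugate in $M_l=W_l\times N$, hence in $W_l=K^{n_l}$. In the first two coordinates, $k^a$ is conjugate to $k^{a'}$ and $k^{qa}$ to $k^{q'a'}$. By (K3), $|a|=|a'|$ and $q|a|=q'|a'|$, so $q=q'$, and $\varepsilon=\varepsilon'$ by (G3). Thus all edges of $[v,w]$ lie over one edge $\varepsilon$, say from $i_0$ to $i_1$. The vertices of $[v,w]$ are alternately of types $i_0$ and $i_1$, and passing from type $i_0$ to type $i_1$ multiplies the height by $s_\varepsilon$ while passing back divides it by $s_\varepsilon$. So the height is constant on each of the two classes, with ratio $s_\varepsilon$, and $v,w$ lie in different classes.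
\end{proof}

\begin{remark}\label{rem:design}
The permutations $\sigma_\omega$ of Section~\ref{sec:perm} will be shown to preserve types and to send adjacent vertices to vertices whose stabilizers intersect nontrivially; we do not show that they preserve adjacency. The relation $\Gamma_v\cap\Gamma_w\ne1$ is weaker than adjacency: in \eqref{eq:edgestab} all $x\in N$ give the same stabilizer. Property (d) says that the weaker relation still determines the ratio of heights, and (G1)--(G3) are there to make it true and usable. If all labels in Figure~\ref{fig:triangle} were $1$, the relations would make the stable letter $\tau$ commute with $u^o_1=u^{(1,1)}_1$, and this element would fix $M_o$ and the vertices $\tau^nM_{(1,1)}$ of all heights $2^n$. Two coordinates of $K^{n_i}$ are needed because $k^q$ and $k^{q'}$ have a common power while $u^i_q$ and $u^i_{q'}$ do not. A cycle in $\mathcal G$ is needed to have a stable letter at all. A loop would give edges whose two ends have the same type, so that types would not tell $s_\varepsilon$ from $s_\varepsilon^{-1}$, and a double edge would leave two candidates for $\varepsilon$;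 a triangle is the shortest cycle compatible with (G1).
\end{remark}

\begin{example}\label{ex:two}
Let $S=\langle2\rangle$ and $\tau=\tau_{\varepsilon_{1,2}}$, so $\pi(\tau)=(0,2)$. Here $2^{-1}\cdot D=D\oplus\mathbb F_2t_2^{-1}$ and $2\cdot D$ has index $2$ in $D$, so $N_2\cong L\times\mathbb Z/2$ and $N_{1/2}$ is a subgroup of index $2$ of $L$, in accordance with $\beta_1(N_2)=1/2$ and $\beta_1(N_{1/2})=2$. The group $\tau\Gamma\tau^{-1}=\pi^{-1}(2\cdot D)$ has index $2$ in $\Gamma$. Hence $\Omega=\Gamma\tau\Gamma=\Gamma\tau$ consists of one left orbit and two right orbits $\gamma(\tau\Gamma\tau^{-1})\tau$, and its index is $2$.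

We now recover this number from the tree. Each $x\in\Omega$ acts on $V$ as a permutation $\sigma_x$ that preserves types and doubles heights, and $\sigma_{\gamma x\lambda^{-1}}=\gamma\sigma_x\lambda^{-1}$. Take $v=M_o$, of height $1$, and $w=\tau^{-1}M_o$, of height $1/2$. The set of $x\in\Omega$ with $\sigma_x(w)=v$ is $\Gamma_v\tau$, where $\Gamma_v=W_o\times L$. It is a single orbit for left multiplication by $\Gamma_v$. Right multiplication of $\gamma\tau$ by $\lambda\in\Gamma_w$ gives $\gamma(\tau\lambda\tau^{-1})\tau$, and $\tau\Gamma_w\tau^{-1}=M_o\cap\tau\Gamma\tau^{-1}=W_o\times N_{1/2}$ has index $2$ in $\Gamma_v$; so there are two orbits. Thus $\Gamma_v\tau$ is a coupling of $\Gamma_v$ with $\Gamma_w$ whose fundamental domains have the same sizes as those of $\Omega$, and Theorem~\ref{thm:gab} computes its index as $\beta_{2d+1}(\Gamma_w)/\beta_{2d+1}(\Gamma_v)=2b^2/b^2=2$. This second computation uses only the permutations $\sigma_x$, and it is the one that extends to all ergodic self-couplings.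
\end{example}

\section{A self-coupling permutes the vertices}\label{sec:perm}

In this section $\Gamma$ is a countable group acting on a tree $T$ with countable vertex set $V$ and path metric $d_T$, preserving an orientation of the edges, and we are given subgroups $K_v\le\Gamma_v$ ($v\in V$) such that
\begin{itemize}
\item[(H1)] $K_v$ is infinite with property (T), and $K_{\gamma v}=\gamma K_v\gamma^{-1}$ for $\gamma\in\Gamma$;
\item[(H2)] $\Gamma_v\cap\Gamma_w$ is amenable for $v\ne w$.
\end{itemize}
The group $\Gamma_S$ satisfies (H1) by (K1), and (H2) by Proposition~\ref{prop:tree}(c). Let $(\Omega,m)$ be a self-coupling of $\Gamma$; ergodicity is not assumed here.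

\begin{proposition}\label{prop:perm}
There is a family $(\sigma_\omega)_{\omega\in\Omega}$ of bijections of $V$, defined for almost every $\omega$, such that $\omega\mapsto\sigma_\omega(w)$ is measurable for each $w\in V$ and
\[
\sigma_{\gamma\omega\lambda^{-1}}=\gamma\,\sigma_\omega\,\lambda^{-1}\qquad(\gamma,\lambda\in\Gamma).
\]
\end{proposition}

If such a family exists, then $f_v(\omega)=\sigma_\omega^{-1}(v)$ is invariant under the left action of $\Gamma_v$ and satisfies $f_v(\omega\lambda^{-1})=\lambda f_v(\omega)$. We take these two properties as the definition of the object to be found. For $P\le\Gamma$, a \emph{$P$-map} on a Borel set $\Omega_0\subset\Omega$ with $P\Omega_0\Gamma=\Omega_0$ is a measurable map $f:\Omega_0\to V$ with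
\[
f(\gamma\omega\lambda^{-1})=\lambda f(\omega)\qquad(\gamma\in P,\ \lambda\in\Gamma)
\]
for almost every $\omega$. When $\Omega=\Gamma$, such a map has the form $f(x)=x^{-1}f(1)$ with $f(1)$ fixed by $P$. So $P$-maps are the measurable analogue of fixed vertices of $P$. We show that they exist if $P$ is Kazhdan and are unique if $P$ is non-amenable.

\subsection{Existence}
Property (T) produces invariant vectors, not vertices. We therefore need a unitary representation of $\Gamma$ built from $T$ that has almost invariant vectors, and in which a nonzero vector determines a vertex in an equivariant way. The tree need not be locally finite, so decay at infinity would not be enough to single out a finite set of vertices.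

\begin{lemma}\label{lem:kernel}
Let $0<\theta<1$. There are a unitary representation $U_\theta$ of $\Gamma$ on $\ell^2(V)$ and vectors $\xi_v\in\ell^2(V)$, $v\in V$, such that
\[
\langle\xi_v,\xi_w\rangle=\theta^{d_T(v,w)},\qquad U_\theta(\lambda)\xi_v=\xi_{\lambda v},
\]
and such that for every $\zeta\ne0$ in $\ell^2(V)$ the set $\operatorname{Max}(\zeta)$ of vertices at which $v\mapsto|\langle\zeta,\xi_v\rangle|$ attains its supremum is finite and nonempty.
\end{lemma}

\begin{proof}
Fix $v_0\in V$. For $v\neq v_0$ let $v^-$ be the neighbor of $v$ on $[v_0,v]$. Define recursively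
\[
\xi_{v_0}=\delta_{v_0},\qquad\xi_v=\theta\,\xi_{v^-}+\sqrt{1-\theta^2}\,\delta_v .
\]
Then $\xi_v$ is supported on $[v_0,v]$. We compute $\langle\xi_v,\xi_w\rangle$ by induction on $d_T(v_0,v)+d_T(v_0,w)$. If $v=w\ne v_0$, then $\delta_v\perp\xi_{v^-}$ gives $\|\xi_v\|^2=\theta^2+(1-\theta^2)=1$. If $v\ne w$, then $v\in[v_0,w]$ and $w\in[v_0,v]$ cannot both hold; say $v\notin[v_0,w]$. Then $v\ne v_0$ and $\delta_v\perp\xi_w$, so $\langle\xi_v,\xi_w\rangle=\theta\langle\xi_{v^-},\xi_w\rangle$. Moreover $w$ lies on the same side of the edge $v^-v$ as $v_0$ and $v^-$, so $d_T(v,w)=d_T(v^-,w)+1$. This proves the formula. The span of the $\xi_v$ contains every $\delta_v$, so it is dense. The assignment $\xi_v\mapsto\xi_{\lambda v}$ preserves inner products, so it extends to a unitary operator $U_\theta(\lambda)$.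

Let $\zeta\neq0$ and $M=\sup_v|\langle\zeta,\xi_v\rangle|$. Then $M\le\|\zeta\|$, and $M>0$ by density. Since $\zeta\in\ell^2(V)$, all but finitely many $v\neq v_0$ satisfy $\sqrt{1-\theta^2}\,|\zeta(v)|<(1-\theta)M/2$, and for these
\[
|\langle\zeta,\xi_v\rangle|\le\theta M+\tfrac12(1-\theta)M=\tfrac12(1+\theta)M<M .
\]
So the supremum is attained, and only on the finite exceptional set.
\end{proof}

To pass from a finite set to a vertex we use centers. Let $A\subset V$ be finite and nonempty, of diameter $\Delta$. Choose $a,a'\in A$ at distance $\Delta$ and let $z$ be the midpoint of $[a,a']$ in the geometric realization of $T$. For $x\in A$, the point of $[a,a']$ nearest to $x$ lies in $[z,a']$, say, and then $\Delta\ge d_T(x,a)=d_T(x,z)+\Delta/2$. So $A$ lies within $\Delta/2$ of $z$, and therefore $z$ is the midpoint of the geodesic between any two points of $A$ at distance $\Delta$; it depends only on $A$. Let $\operatorname{cen}(A)=z$ if $z$ is a vertex, and let $\operatorname{cen}(A)$ be the origin of the edge with midpoint $z$ otherwise. Since $\Gamma$ preserves the orientation, $\operatorname{cen}(\lambda A)=\lambda\operatorname{cen}(A)$.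

\begin{lemma}\label{lem:exist}
If $P\le\Gamma$ has property (T), there is a $P$-map on $\Omega$.
\end{lemma}

\begin{proof}
Call a Borel set \emph{invariant} if it is invariant under the left action of $P$ and the right action of $\Gamma$. We first show that every non-null invariant set $\Omega_0$ contains a non-null invariant set that carries a $P$-map. Put $X=X_r\cap\Omega_0$, a fundamental domain for the right action on $\Omega_0$ with $0<m(X)<\infty$.

Let $\mathcal H_\theta$ be the space of measurable maps $\zeta:\Omega_0\to\ell^2(V)$ with $\zeta(\omega\lambda^{-1})=U_\theta(\lambda)\zeta(\omega)$ for $\lambda\in\Gamma$ and $\|\zeta\|^2=\int_X\|\zeta(x)\|^2\,dm<\infty$. Restriction to $X$ identifies it with the Hilbert space $L^2(X;\ell^2(V))$. The formula $(\gamma\zeta)(\omega)=\zeta(\gamma^{-1}\omega)$ defines a unitary representation of $P$: the function $\|\zeta(\cdot)\|^2$ is invariant under the right action, so by (D1) and (D2) its integrals over $\gamma^{-1}X$ and over $X$ agree. Define $f_0:\Omega_0\to V$ by $f_0(x\lambda^{-1})=\lambda v_0$ for $x\in X$, $\lambda\in\Gamma$, and put $\eta_\theta(\omega)=\xi_{f_0(\omega)}$.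 Then $\eta_\theta\in\mathcal H_\theta$, $\|\eta_\theta\|^2=m(X)$, and for $\gamma\in P$
\[
\|\gamma\eta_\theta-\eta_\theta\|^2=2\int_X\bigl(1-\theta^{\,d_T(f_0(\gamma^{-1}x),f_0(x))}\bigr)\,dm(x)\longrightarrow0\qquad(\theta\to1)
\]
by dominated convergence, since $m(X)<\infty$. Let $(Q,\epsilon)$ be as in the definition of property (T). As $Q$ is finite, for $\theta$ close to $1$ we have $\|\gamma\eta_\theta-\eta_\theta\|<\epsilon\|\eta_\theta\|$ for all $\gamma\in Q$, so $\mathcal H_\theta$ contains a $P$-invariant $\zeta\neq0$. The set $\Omega_1=\{\omega:\zeta(\omega)\ne0\}$ is invariant and non-null. On it put $f(\omega)=\operatorname{cen}(\operatorname{Max}(\zeta(\omega)))$. This map is measurable, since $v\in\operatorname{Max}(\zeta(\omega))$ is the conjunction of the countably many conditions $|\langle\zeta(\omega),\xi_v\rangle|\ge|\langle\zeta(\omega),\xi_w\rangle|$, $w\in V$. It is a $P$-map, because $\zeta(\gamma\omega\lambda^{-1})=U_\theta(\lambda)\zeta(\omega)$ for $\gamma\in P$ and $\operatorname{Max}(U_\theta(\lambda)\zeta')=\lambda\operatorname{Max}(\zeta')$ for $\zeta'\ne0$.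

Now we exhaust $\Omega$. The family of invariant sets that carry a $P$-map is stable under countable unions: on $\bigcup_nA_n$ use the map of $A_n$ on the invariant set $A_n\setminus\bigcup_{j<n}A_j$. So the bounded function $A\mapsto m(A\cap X_r)$ attains its supremum on this family, at some $A$. If $\Omega\setminus A$ were non-null, the first part would give a non-null invariant set $\Omega_1$ disjoint from $A$ and carrying a $P$-map, with $m(\Omega_1\cap X_r)>0$, which contradicts maximality.
\end{proof}

\subsection{Uniqueness}
For $\Omega=\Gamma$, two different $P$-maps would put $P$ inside an amenable group $\Gamma_{v}\cap\Gamma_{w}$. In general they make $P$ commute with such a group $C$ on a set on which $C$ has finite covolume, and amenability passes from $C$ to $P$.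

\begin{lemma}\label{lem:unique}
If $P\le\Gamma$ is non-amenable, any two $P$-maps $f,f'$ on $\Omega$ agree almost everywhere.
\end{lemma}

\begin{proof}
Otherwise $\Omega'=\{\omega:f(\omega)=v,\ f'(\omega)=w\}$ is non-null for some $v\ne w$. This set is invariant under the left action of $P$ and under the right action of $C=\Gamma_v\cap\Gamma_w$, which is amenable by (H2). If $\omega,\omega\lambda\in\Omega'$, then $v=f(\omega\lambda)=\lambda^{-1}v$ and $w=f'(\omega\lambda)=\lambda^{-1}w$, so $\lambda\in C$. By Lemma~\ref{lem:restrict}, $C$ has a fundamental domain $Y$ on $\Omega'$ with $0<m(Y)<\infty$. Let $F_n\subset C$ be F{\o}lner sets, and for $\psi\in L^\infty(\Omega')$ put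
\[
\Phi_n(\psi)=\frac1{|F_n|\,m(Y)}\sum_{\lambda\in F_n}\int_Y\psi(y\lambda)\,dm(y).
\]
Each $\Phi_n$ is a mean, and so is the limit $\Phi$ of the $\Phi_n$ along a nonprincipal ultrafilter. Let $\gamma\in P$ and $(\gamma\psi)(\omega)=\psi(\gamma^{-1}\omega)$. By (D2) and (D1), $\gamma^{-1}Y=\bigsqcup_{\delta\in C}Y_\delta\,\delta$ with $Y=\bigsqcup_\delta Y_\delta$, so
\[
\int_Y\psi(\gamma^{-1}y\lambda)\,dm(y)=\int_{\gamma^{-1}Y}\psi(y\lambda)\,dm(y)=\sum_{\delta\in C}\int_{Y_\delta}\psi(y\delta\lambda)\,dm(y).
\]
Summing over $\lambda\in F_n$ and comparing, on each $Y_\delta$, the sums over $\delta F_n$ and over $F_n$, we get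
\[
|\Phi_n(\gamma\psi)-\Phi_n(\psi)|\le\frac{\|\psi\|_\infty}{m(Y)}\sum_{\delta\in C}m(Y_\delta)\,\frac{|\delta F_n\triangle F_n|}{|F_n|}.
\]
The terms tend to $0$ and are bounded by the summable family $2m(Y_\delta)$, so the right side tends to $0$ and $\Phi$ is $P$-invariant. By (D3), $P$ has a fundamental domain $Z$ on $\Omega'$. For $\varphi\in\ell^\infty(P)$ define $\psi_\varphi(\gamma z)=\varphi(\gamma)$ for $\gamma\in P$, $z\in Z$. The map $\varphi\mapsto\psi_\varphi$ is positive, unital and $P$-equivariant, so $\varphi\mapsto\Phi(\psi_\varphi)$ is a left-invariant mean on $\ell^\infty(P)$. This contradicts non-amenability.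
\end{proof}

\subsection{From maps to permutations}

\begin{proof}[Proof of Proposition~\ref{prop:perm}]
The group $K_v$ is Kazhdan and non-amenable, so by Lemmas~\ref{lem:exist} and~\ref{lem:unique} there is a unique $K_v$-map $f_v:\Omega\to V$. Let $\gamma\in\Gamma$. For $x\in K_v$ and $\lambda\in\Gamma$ we have $f_{\gamma v}(\gamma x\omega\lambda^{-1})=f_{\gamma v}((\gamma x\gamma^{-1})\gamma\omega\lambda^{-1})=\lambda f_{\gamma v}(\gamma\omega)$, because $\gamma x\gamma^{-1}\in K_{\gamma v}$. So $\omega\mapsto f_{\gamma v}(\gamma\omega)$ is a $K_v$-map and equals $f_v$. The same argument with the two actions exchanged gives maps $g_w:\Omega\to V$, and altogether, for all $\gamma,\lambda\in\Gamma$,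
\begin{equation}\label{eq:fg}
f_{\gamma v}(\gamma\omega\lambda^{-1})=\lambda f_v(\omega),\qquad g_{\lambda w}(\gamma\omega\lambda^{-1})=\gamma g_w(\omega).
\end{equation}
Put $\sigma_\omega(w)=g_w(\omega)$. The second identity says $\sigma_{\gamma\omega\lambda^{-1}}=\gamma\sigma_\omega\lambda^{-1}$ as maps $V\to V$. It remains to see that $v\mapsto f_v(\omega)$ is a two-sided inverse of $\sigma_\omega$.

Fix $v$ and let $\phi(\omega)=g_{f_v(\omega)}(\omega)$, a measurable map that equals $g_w$ on $\{f_v=w\}$. For $\gamma\in\Gamma_v$ and $\lambda\in\Gamma$, \eqref{eq:fg} gives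
\[
\phi(\gamma\omega\lambda^{-1})=g_{\lambda f_v(\omega)}(\gamma\omega\lambda^{-1})=\gamma\phi(\omega).
\]
Define a finite measure on $V$ by $\mu(A)=m(X_r\cap\phi^{-1}(A))$. The sets $\phi^{-1}(A)$ are invariant under the right action, so for $\gamma\in\Gamma_v$, by (D1) and (D2),
\[
\mu(\gamma A)=m(X_r\cap\gamma\phi^{-1}(A))=m(\gamma^{-1}X_r\cap\phi^{-1}(A))=\mu(A).
\]
A finite invariant measure on a countable set gives equal mass to the points of an orbit, so it vanishes on infinite orbits. For $w\ne v$ the amenable group $\Gamma_v\cap\Gamma_w$ has infinite index in $\Gamma_v$, which contains the non-amenable group $K_v$; so $\{v\}$ is the only finite $\Gamma_v$-orbit in $V$. Hence $\phi=v$ almost everywhere on $X_r$, and on $\Omega$ by right invariance. This says $\sigma_\omega(f_v(\omega))=v$. Exchanging the two actions gives $f_{\sigma_\omega(w)}(\omega)=w$.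
\end{proof}

\begin{remark}\label{rem:timesZ}
Proposition~\ref{prop:perm} alone does not restrict the index. If $\Gamma$ satisfies (H1) and (H2), so does $\Gamma\times\mathbb Z$ with $\mathbb Z$ acting trivially on $T$, and $E(\Gamma\times\mathbb Z)=\mathbb R^*_+$: the product of the coupling $\Gamma$ with a coupling of Example~\ref{ex:Z} is ergodic and has the index of the latter. In this case the vertex stabilizers have vanishing $\ell^2$ Betti numbers by (B2) and (B3).
\end{remark}

\section{The index lies in $S$}\label{sec:upper}

Let $\Gamma=\Gamma_S$, let $(\Omega,m)$ be an ergodic self-coupling of $\Gamma$, and let $\sigma_\omega$ be as in Proposition~\ref{prop:perm}. For $v,w\in V$ put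
\[
\Omega_{v,w}=\{\omega\in\Omega:\sigma_\omega(w)=v\}.
\]

\begin{lemma}\label{lem:vw}
If $\Omega_{v,w}$ is non-null, it is a coupling of $\Gamma_v$, acting on the left, with $\Gamma_w$, acting on the right, with fundamental domains $Y_\ell$ and $Y_r$ of measures
\[
m(Y_\ell)=m\bigl(X_\ell\cap\{\omega:\sigma_\omega(w)\in\Gamma v\}\bigr),\qquad m(Y_r)=m\bigl(X_r\cap\{\omega:\sigma_\omega^{-1}(v)\in\Gamma w\}\bigr).
\]
\end{lemma}

\begin{proof}
Invariance under both groups follows from $\sigma_{\gamma\omega\lambda^{-1}}=\gamma\sigma_\omega\lambda^{-1}$. If $\omega,\gamma\omega\in\Omega_{v,w}$, then $v=\gamma\sigma_\omega(w)=\gamma v$, so $\gamma\in\Gamma_v$. If $\omega,\omega\lambda\in\Omega_{v,w}$, then $\sigma_\omega(\lambda w)=v=\sigma_\omega(w)$, so $\lambda\in\Gamma_w$ by injectivity. Moreover $\gamma^{-1}\omega\in\Omega_{v,w}$ if and only if $\sigma_\omega(w)=\gamma v$, and $\omega\lambda\in\Omega_{v,w}$ if and only if $\sigma_\omega^{-1}(v)=\lambda w$; this identifies the saturations $\Gamma\Omega_{v,w}$ and $\Omega_{v,w}\Gamma$ with the two sets in the statement. Lemma~\ref{lem:restrict} gives the measures, which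 are finite, and positive since $\Omega_{v,w}$ is non-null.
\end{proof}

To compare this coupling with $\Omega$ we must know in which $\Gamma$-orbit $\sigma_\omega(w)$ lies, that is, by Proposition~\ref{prop:tree}(a), its type and height.

\begin{lemma}\label{lem:kappa}
There is $\kappa\in S$ such that, for almost every $\omega$ and all $w\in V$,
\[
\operatorname{type}(\sigma_\omega(w))=\operatorname{type}(w),\qquad\operatorname{ht}(\sigma_\omega(w))=\kappa\operatorname{ht}(w).
\]
\end{lemma}

\begin{proof}
\emph{Types.} If $v$ and $w$ have different types, then $\Gamma_v$ and $\Gamma_w$ are not ME by Proposition~\ref{prop:tree}(b), so $\Omega_{v,w}$ is null by Lemma~\ref{lem:vw}. There are countably many such pairs.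

\emph{Adjacent vertices.} Let $w,w'$ be adjacent in $T$. We claim that $\Gamma_{\sigma_\omega(w)}\cap\Gamma_{\sigma_\omega(w')}\ne1$ for almost every $\omega$. Otherwise there are $v,v'$ with $\Gamma_v\cap\Gamma_{v'}=1$ such that $\Omega'=\Omega_{v,w}\cap\Omega_{v',w'}$ is non-null. If $\omega,\gamma\omega\in\Omega'$, then $\gamma$ fixes $v$ and $v'$, so $\gamma=1$. Lemma~\ref{lem:restrict} for the left action of the trivial group gives $m(\Omega')\le m(X_\ell)<\infty$. On the other hand $\Omega'$ is invariant under the right action of $\Gamma_w\cap\Gamma_{w'}$, which is infinite by Proposition~\ref{prop:tree}(c) and has a fundamental domain $Z$ on $\Omega'$ by (D3). So $\Omega'$ is a disjoint union of infinitely many sets of measure $m(Z)$, and $m(\Omega')\in\{0,\infty\}$, a contradiction.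

\emph{Heights.} The types $i,i'$ of $w,w'$ are different, since $\mathcal G$ has no loops. The pairs $(w,w')$ and $(\sigma_\omega(w),\sigma_\omega(w'))$ both have types $(i,i')$ and nontrivially intersecting stabilizers. By Proposition~\ref{prop:tree}(d) the ratios $\operatorname{ht}(w')/\operatorname{ht}(w)$ and $\operatorname{ht}(\sigma_\omega(w'))/\operatorname{ht}(\sigma_\omega(w))$ are equal. So $\operatorname{ht}(\sigma_\omega(w))/\operatorname{ht}(w)$ takes the same value at adjacent vertices, and since $T$ is connected it is a number $\kappa(\omega)\in S$ independent of $w$. As heights are $\Gamma$-invariant,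
\[
\kappa(\gamma\omega\lambda^{-1})=\frac{\operatorname{ht}(\gamma\sigma_\omega(\lambda^{-1}w))}{\operatorname{ht}(w)}=\frac{\operatorname{ht}(\sigma_\omega(\lambda^{-1}w))}{\operatorname{ht}(\lambda^{-1}w)}=\kappa(\omega).
\]
Thus $\kappa$ is an invariant measurable function with values in the countable set $S$, and by ergodicity it is constant almost everywhere.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:lower}, $S\subset E(\Gamma_S)$. Conversely let $\Omega$ be an ergodic self-coupling of $\Gamma=\Gamma_S$ and let $\kappa\in S$ be as in Lemma~\ref{lem:kappa}. Fix a vertex $w$, of type $i$, and a vertex $v$ of type $i$ and height $\kappa\operatorname{ht}(w)$. For almost every $\omega$ the vertex $\sigma_\omega(w)$ has the type and height of $v$, and the vertex $\sigma_\omega^{-1}(v)$ has type $i$ and height $\operatorname{ht}(v)/\kappa=\operatorname{ht}(w)$. By Proposition~\ref{prop:tree}(a), $\sigma_\omega(w)\in\Gamma v$ and $\sigma_\omega^{-1}(v)\in\Gamma w$ almost everywhere. In particular $\Gamma\Omega_{v,w}$ is conull, so $\Omega_{v,w}$ is non-null, and Lemma~\ref{lem:vw} gives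 $m(Y_\ell)=m(X_\ell)$ and $m(Y_r)=m(X_r)$. By Theorem~\ref{thm:gab} and Proposition~\ref{prop:tree}(b), with $n=n_id+1$,
\[
\frac{m(X_r)}{m(X_\ell)}=\frac{m(Y_r)}{m(Y_\ell)}=\frac{\beta_n(\Gamma_w)}{\beta_n(\Gamma_v)}=\frac{\operatorname{ht}(v)}{\operatorname{ht}(w)}=\kappa\in S .
\]
Hence $E(\Gamma_S)=S$. The remaining assertions are the cases $S=c^{\mathbb Z}$ and $c=2$.
\end{proof}

\section{Remarks}\label{sec:remarks}

\begin{remark}
Ergodicity of $\Omega$ is used only in the last line of the proof of Lemma~\ref{lem:kappa}. An arbitrary self-coupling of $\Gamma_S$ is the disjoint union of the invariant sets $\{\omega:\kappa(\omega)=s\}$, $s\in S$, and the proof above shows that each non-null one is a self-coupling of index $s$. Mixing these values gives nothing discrete: if $S\neq\{1\}$, then $I_{\mathrm{ME}}(\Gamma_S)$ is convex and contains $S$, so it equals $\mathbb R^*_+$. This is the value that $I_{\mathrm{ME}}$ takes on the direct product of an infinite amenable group with any group, so $I_{\mathrm{ME}}$ does not distinguish the groups $\Gamma_S$ from such products or from one another, while $E(\Gamma_S)$ remembers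 $S$.
\end{remark}

\begin{remark}
The groups $\Gamma_S$ are not finitely generated, because they surject onto $D$, an infinite abelian torsion group. We do not treat the existence of finitely generated examples, nor the question whether $c^{\mathbb Z}$ with $c$ irrational can occur as $E(\Gamma)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gab02}
Damien Gaboriau, \emph{Invariants $\ell^2$ de relations d'\'equivalence et de groupes}, 2002.

\bibitem{Gab05}
Damien Gaboriau, \emph{Examples of Groups that are Measure Equivalent to the Free Group}, arXiv:math/0503181 (2005).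

\bibitem{Luck}
L\"uck, \emph{$L^2$-Invariants}.

\end{thebibliography}
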